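\title{Sparse multiplicative complements and the threshold $x/\log x$}

\begin{abstract}
Two sets $A,B$ of positive integers are multiplicative complements if every positive integer is a product $ab$ with $a\in A$, $b\in B$. For which increasing functions $f$ is there such a pair with $A(x)=O(f(x))$ and $B(x)=o(x)$? The divergence of $\sum f(n)/n^2$ is necessary, and Kocsis, Matolcsi, S\'andor and T\H{o}t\H{o}s asked whether it is sufficient. We show that it is not: for every $g(x)\to\infty$ there is a counterexample with $f(x)\le g(x)\,x/\log x$. If $f(x)=O(x/\log x)$, then monotonicity and divergence suffice, with no smoothness assumption. We also show that $A$ has a complement of density zero exactly when $1\in A$ and $A\setminus\{1\}$ is a Behrend set.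
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For $A\subseteq\mathbb{Z}^+=\{1,2,\dots\}$ and real $x$, let $A(x)$ be the number of elements of $A$ that are at most $x$. A pair $(A,B)$ of subsets of $\mathbb{Z}^+$ is a pair of \emph{multiplicative complements} (of order $2$), written $(A,B)\in MC_2$, if every positive integer $n$ can be written as $n=ab$ with $a\in A$ and $b\in B$.

The two sets cannot both be small. Counting the products $ab\le x$ according to $a$ gives
\begin{equation}\label{eq:count}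
\lfloor x\rfloor\le\sum_{a\in A}B(x/a).
\end{equation}
At one extreme lies the pair $A=\{1\}$, $B=\mathbb{Z}^+$. We demand the weakest possible saving on one side, that $B$ have density zero, and ask how thin $A$ can then be. For a given positive function $f$ on $[1,\infty)$, we look for $(A,B)\in MC_2$ with
\begin{equation}\label{eq:goal}
A(x)=O(f(x)),\qquad B(x)=o(x)\qquad(x\to\infty).
\end{equation}

A finite $A$ will not do: by \eqref{eq:count}, $\limsup B(x)/x\ge\big(\sum_{a\in A}1/a\big)^{-1}$. For $A=\{1,2\}$ the bound is $2/3$, and it is attained by $B=\{4^km: k\ge0,\ m\text{ odd}\}$, for which $B(x)=\sum_{4^k\le x}\big(\frac{x}{2\cdot4^{k}}+O(1)\big)=\frac23x+O(\log x)$. So the reciprocal sum of $A$ is the natural measure of its size, and the identity $\frac1a=\sum_{n\ge a}\frac1{n(n+1)}$ converts it into a statement about the counting function: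
\[
\sum_{a\in A}\frac1a=\sum_{n\ge1}\frac{A(n)}{n(n+1)}.
\]
This explains the series in the following two known results.
\begin{enumerate}
\item[(i)] If $f>0$ and $\sum_{n\ge1}f(n)/n^2$ converges, then no $(A,B)\in MC_2$ satisfies \eqref{eq:goal}.
\item[(ii)] Let $f>0$ be increasing on $[1,\infty)$, with $f(x)=o(x/\log x)$ and $\sum_{n\ge1}f(n)/n^2=\infty$, and suppose that there are $c_1,c_2>0$ with
\[
c_1\le\frac{f(x_2)/f(x_1)}{x_2/x_1}\le c_2\qquad(1\le x_1\le x_2\le x_1^2).
\]
Then some $(A,B)\in MC_2$ satisfies \eqref{eq:goal}.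
\end{enumerate}
The proof of (i) is short, and we shall refine it later. Under its hypothesis $\sum_{a\in A}1/a$ converges, so there is $T$ with $\sum_{a\in A,\,a>T}1/a<\frac12$. In \eqref{eq:count} the terms $a\le T$ contribute $o(x)$, and the terms $a>T$ contribute at most $\sum_{a>T}x/a<x/2$, which is a contradiction.

The gap between (i) and (ii) is the subject of the following question of Kocsis, Matolcsi, S\'andor and T\H{o}t\H{o}s \cite{KMST}, which asks whether the extra assumptions in (ii) can be omitted.

\begin{quote}
\emph{Let $f>0$ be increasing on $[1,\infty)$ with $\sum_{n\ge1}f(n)/n^2=\infty$. Must there be $(A,B)\in MC_2$ with $A(x)=O(f(x))$ and $B(x)=o(x)$?}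
\end{quote}

\subsection{Results}

The answer is no. What fails is not smoothness but control of the size of $f$, and the threshold is exactly $x/\log x$.

\begin{theorem}\label{thm:counter}
Let $g(x)\to\infty$ as $x\to\infty$. There is a strictly increasing $f:[1,\infty)\to(0,\infty)$ with $\sum_{n\ge1}f(n)/n^2=\infty$ and $f(x)\le g(x)\,x/\log x$ for all large $x$, such that no $(A,B)\in MC_2$ satisfies $A(x)=O(f(x))$ and $B(x)=o(x)$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $f>0$ be nondecreasing on $[1,\infty)$ with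
\[
\sum_{n\ge2}\frac{1}{n^2}\min\Big(f(n),\frac{n}{\log n}\Big)=\infty .
\]
Then there is $(A,B)\in MC_2$ with $A(x)=O(f(x))$ and $B(x)=o(x)$. In particular this holds if $f>0$ is nondecreasing, $f(x)=O(x/\log x)$ and $\sum_{n\ge1}f(n)/n^2=\infty$.
\end{theorem}

By Theorem~\ref{thm:counter}, the condition $O(x/\log x)$ cannot be weakened to $O(g(x)\,x/\log x)$ for any $g\to\infty$. We do not claim that the divergence condition of Theorem~\ref{thm:positive} is necessary. In (ii), the hypothesis $f(x)=o(x/\log x)$ and the upper bound $c_2$ can be dropped.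

\begin{corollary}\label{cor:lower}
Let $f>0$ be nondecreasing on $[1,\infty)$ with $\sum_{n\ge1}f(n)/n^2=\infty$, and suppose that for some $c_1>0$
\[
\frac{f(x_2)}{x_2}\ge c_1\frac{f(x_1)}{x_1}\qquad(1\le x_1\le x_2\le x_1^2).
\]
Then there is $(A,B)\in MC_2$ with $A(x)=O(f(x))$ and $B(x)=o(x)$.
\end{corollary}

Behind Theorem~\ref{thm:positive} is a description of all sets $A$ that have a complement of density zero. For $S\subseteq\mathbb{Z}^+$ let $M(S)$ be the set of positive multiples of elements of $S$, and let $d(S)=\lim_{x\to\infty}S(x)/x$ be the natural density when it exists. If $F$ is finite, then $M(F)$ is periodic modulo $\operatorname{lcm}(F)$, so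
\[
t(F)=1-d(M(F)),
\]
the density of the integers divisible by no element of $F$, is well defined. A set $S\subseteq\{2,3,\dots\}$ is a \emph{Behrend set} if $\inf\{t(F):F\subseteq S\text{ finite}\}=0$.

\begin{theorem}\label{thm:class}
Let $A\subseteq\mathbb{Z}^+$. There is $B$ with $(A,B)\in MC_2$ and $B(x)=o(x)$ if and only if $1\in A$ and $A\setminus\{1\}$ is a Behrend set.
\end{theorem}

\subsection{Independence and its failure}\label{sec:indep}

An integer with no divisor in $A\setminus\{1\}$ can only be written as $1\cdot n$, so it lies in $B$. Hence almost all integers must have a divisor in $A\setminus\{1\}$. If the events $a\mid n$ were independent, we would have $t(F)=\prod_{a\in F}(1-1/a)$, which tends to $0$ exactly when the reciprocal sum diverges, and one would guess that the answer to the question is yes. For a finite set $F$ of primes the Chinese remainder theorem makes the guess exact: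
\begin{equation}\label{eq:primes}
t(F)=\prod_{p\in F}\Big(1-\frac1p\Big).
\end{equation}
But there are only about $x/\log x$ primes up to $x$. A larger allowance $f$ can only be spent on composite numbers, and these are positively correlated as divisors.

The effect is visible in $F=\{4,5,6,7\}$. Independence predicts $\frac34\cdot\frac45\cdot\frac56\cdot\frac67=\frac{15}{35}$. In fact $t(\{4,6\})=1-\frac14-\frac16+\frac1{12}=\frac23$, which exceeds $\frac34\cdot\frac56$, and since $12$, $5$, $7$ are pairwise coprime, $t(F)=\frac23\cdot\frac45\cdot\frac67=\frac{16}{35}$. Here the discrepancy is slight. For longer intervals it becomes total. For real $1<y<z$ let $h(y,z)$ be the density of the integers having a divisor in $[y,z)$. For integers $y<z$ the product telescopes, and independence predicts $h(y,z)=1-\frac{y-1}{z-1}$, which for $z$ near $y^{1+u}$ with fixed $u>0$ tends to $1$ as $y\to\infty$. The truth is the opposite.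

\begin{proposition}\label{prop:h}
There is an absolute constant $C_0$ such that for $0<u\le\frac12$ and $y\ge2^{1/u}$,
\[
h(y,y^{1+u})\le\frac{C_0}{\sqrt{\log(1/u)}}.
\]
\end{proposition}

That $h(y,y^{1+u})\to0$ as $u\to0$ and $y\to\infty$ is due to Erd\H{o}s; we give a full proof of the stated bound. The counterexample is a function $f$ that makes its series diverge only on such intervals $[y,y^{1+u})$, where even the set of all integers of the interval catches few multiples.

Section~\ref{sec:facts} recalls the standard tools. Section~\ref{sec:counter} deduces Theorem~\ref{thm:counter} from Proposition~\ref{prop:h}, which is proved in Section~\ref{sec:interval}; these two sections contain the complete answer to the question. Section~\ref{sec:class} proves Theorem~\ref{thm:class}, and Section~\ref{sec:primes} applies it to sets of primes to obtain Theorem~\ref{thm:positive} and Corollary~\ref{cor:lower}.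

\section{Standard facts}\label{sec:facts}

The letter $p$ denotes a prime, and $X\ll Y$ means $X=O(Y)$. The upper density of $S\subseteq\mathbb{Z}^+$ is $\limsup S(x)/x$, and its logarithmic density is $\lim_{x\to\infty}(\log x)^{-1}\sum_{n\in S,\,n\le x}1/n$ when the limit exists.

\emph{Mertens' estimates.} With absolute implied constants,
\begin{equation}\label{eq:mertens1}
\sum_{p^k\le s,\ k\ge1}\frac{\log p}{p^k}=\log s+O(1)\qquad(s\ge1),
\end{equation}
\begin{equation}\label{eq:mertens2}
\sum_{p\le s}\frac1p=\log\log s+O(1),\qquad \log s\ll\prod_{p\le s}\Big(1-\frac1p\Big)^{-1}\ll\log s\qquad(s\ge2).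
\end{equation}

\emph{Primes in dyadic intervals.} By Chebyshev's estimates (or the prime number theorem together with Bertrand's postulate) there is $c\in(0,1]$ with
\begin{equation}\label{eq:dyadic}
\pi(2^{j+1})-\pi(2^j)\ge c\,2^j/j\qquad(j\ge1).
\end{equation}

\emph{The Davenport--Erd\H{o}s theorem} \cite{DE} (see also \cite[Ch.~V]{HR}). For every $S\subseteq\mathbb{Z}^+$, the set $M(S)$ has a logarithmic density, equal to $\lim_{T\to\infty}d\big(M(S\cap[1,T])\big)$.

\emph{Behrend's inequality} \cite{Be}. For finite $F,G\subseteq\mathbb{Z}^+$, $t(F\cup G)\ge t(F)\,t(G)$. This is the positive correlation seen above for $F=\{4\}$, $G=\{6\}$.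

\emph{Probability.} Markov's inequality $\mathbb{P}(X>a)\le\mathbb{E}X/a$ for $X\ge0$ and $a>0$; Chebyshev's inequality $\mathbb{P}(|X-\mathbb{E}X|\ge a)\le\operatorname{Var}X/a^2$; the Borel--Cantelli lemma (if the probabilities of a sequence of events have a finite sum, then almost surely only finitely many of the events occur); and the strong law of large numbers.

\section{The counterexample}\label{sec:counter}

\subsection{One block}

We want $f$ to contribute at least $1$ to its series on a range of integers whose multiples have small density. On an interval $[y,z)$ with $z=y^{1+u}$, Proposition~\ref{prop:h} bounds the multiples of $A\cap[y,z)$ whatever $A$ is. But $f$ is monotone, so the allowance reached at $z$ persists, and $A$ may place its elements beyond $z$, where the proposition says nothing. There we must rely on the reciprocal sum, which is small only if $f(z)/z$ is small. So $f$ should grow linearly on $[y,z]$ with the smallest slope that contributes $1$, namely $1/\log(z/y)$, and then stop.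

\begin{lemma}\label{lem:block}
Let $0<u\le\frac12$, let $y\ge3$ be an integer, and put $z=y^{1+u}$, $L=u\log y$ and $\psi(x)=\min(x,z)/L$ for $x\ge y$. Then:
\begin{enumerate}
\item[(a)] $\psi(x)\le\dfrac2u\cdot\dfrac{x}{\log x}$ for $x\ge y$;
\item[(b)] $\sum_{y\le n\le z}\psi(n)/n^2\ge1$;
\item[(c)] if $S\subseteq\mathbb{Z}^+\cap[z,\infty)$ has at most $Dz/L$ elements, then $M(S)(x)\le Dx/L$ for all $x\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s=\min(x,z)$. Then $\log s\le(1+u)\log y\le2\log y$, so $\psi(x)=\frac{s}{u\log y}\le\frac2u\frac{s}{\log s}$. Since $e<s\le x$ and $s/\log s$ increases on $[e,\infty)$, this is at most $\frac2u\frac{x}{\log x}$.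

(b) The sum equals $L^{-1}\sum_{y\le n\le z}1/n$. As $y$ is an integer, $\sum_{y\le n\le z}1/n\ge\int_y^{\lfloor z\rfloor+1}ds/s\ge\log(z/y)=L$.

(c) $M(S)(x)\le\sum_{a\in S}x/a\le|S|\,x/z\le Dx/L$.
\end{proof}

Thus, if $A(x)\le D\psi(x)$, the multiples of $A\cap[y,\infty)$ have upper density at most $h(y,z)+D/L$. The first term is small when $u$ is small, and then the second is small when $y$ is large. The price is the factor $1/u$ in (a). It is unbounded along a sequence of blocks with $u\to0$, and this is what $g\to\infty$ pays for.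

\subsection{Proof of Theorem~\ref{thm:counter}}

We chain blocks so that the $k$th one catches a proportion $O(2^{-k})$ of the integers.

\emph{Construction.} Let $u_k=\min\big(\frac12,\exp(-C_0^24^k)\big)$, so that $C_0/\sqrt{\log(1/u_k)}\le2^{-k}$. Choose integers $3\le y_1<y_2<\cdots$ recursively, with $z_k=y_k^{1+u_k}$ and $L_k=u_k\log y_k$, such that:
\begin{enumerate}
\item[(1)] $L_k\ge2^k$;
\item[(2)] $g(x)\ge4/u_k$ for all $x\ge y_k$;
\item[(3)] for $k\ge2$, $y_k>z_{k-1}+1$ and $y_k/L_k\ge z_{k-1}/L_{k-1}$;
\item[(4)] for $k\ge2$, all $j<k$ and all integers $x\ge y_k-1$, at most $2^{1-j}x$ integers $n\le x$ have a divisor in $[y_j,z_j)$.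
\end{enumerate}
Each condition holds once $y_k$ is large in terms of the earlier choices. For (2) this uses $g\to\infty$, and for (3) that $y/\log y\to\infty$. For (4), condition (1) gives $y_j^{u_j}\ge e^{2}>2$, so Proposition~\ref{prop:h} applies and $h(y_j,z_j)\le2^{-j}<2^{1-j}$. Condition (4) turns this density into a count valid at the point where we shall need it.

Let $\psi_k(x)=\min(x,z_k)/L_k$, and define $f_0(x)=\psi_1(x)$ for $1\le x<y_2$ and $f_0(x)=\psi_k(x)$ for $y_k\le x<y_{k+1}$, $k\ge2$. Each $\psi_k$ is positive and nondecreasing, and $\psi_{k-1}\le z_{k-1}/L_{k-1}\le\psi_k(y_k)$ by (3), so $f_0$ is positive and nondecreasing. To make it strictly increasing, put $f(x)=(2-\frac1x)f_0(x)$; then $f_0\le f\le2f_0$.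

\emph{Size and divergence.} For $y_k\le x<y_{k+1}$, Lemma~\ref{lem:block}(a) and (2) give $f(x)\le\frac4{u_k}\frac{x}{\log x}\le g(x)\frac{x}{\log x}$. The intervals $[y_k,z_k]$ are disjoint and $f\ge\psi_k$ on $[y_k,z_k]$, by (3). So Lemma~\ref{lem:block}(b) shows that $\sum f(n)/n^2=\infty$.

\emph{Non-existence.} Suppose that $(A,B)\in MC_2$ satisfies \eqref{eq:goal}. If $A(x)\le C'f(x)$ for $x\ge x_0$, then for $1\le x<x_0$ we have $A(x)\le x_0\le\frac{x_0}{f(1)}f(x)$; so $A(x)\le Cf(x)$ for all $x\ge1$ and some $C$. Put $S_j=A\cap[z_j,y_{j+1})$. Since $y_{j+1}-1>z_j$,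
\[
|S_j|\le A(y_{j+1}-1)\le2Cf_0(y_{j+1}-1)=2Cz_j/L_j ,
\]
and Lemma~\ref{lem:block}(c) with (1) gives $M(S_j)(x)\le2Cx/L_j\le C2^{1-j}x$ for all $x\ge1$.

Fix $k_0$ with $(1+C)2^{2-k_0}<\frac12$. Let $k\ge k_0$ and $x=y_{k+1}-1$. Each $n\le x$ is $n=ab$ with $a\in A$, $b\in B$ and $a<y_{k+1}$. We classify $n$ by the position of $a$.
\begin{itemize}
\item $a<y_{k_0}$. There are at most $\sum_{a<y_{k_0}}B(x/a)$ such $n$. This is a fixed finite sum, so it is $o(x)$ as $k\to\infty$. Only here do we use $B(x)=o(x)$.
\item $a\in[y_j,z_j)$ with $k_0\le j\le k$. By (4) with $k+1$ in place of $k$, there are at most $2^{1-j}x$ such $n$.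
\item $a\in S_j$ with $k_0\le j\le k$. There are at most $C2^{1-j}x$ such $n$.
\end{itemize}
These cases cover all $a<y_{k+1}$, so
\[
x\le o(x)+(1+C)\,x\sum_{j\ge k_0}2^{1-j}=o(x)+(1+C)2^{2-k_0}x\le o(x)+\frac x2,
\]
which is false for large $k$. This proves Theorem~\ref{thm:counter}. \qed

\begin{remark}
Any $g\to\infty$, for instance $g(x)=\log\log(x+16)$, answers the question in the negative. By Theorem~\ref{thm:positive} and Corollary~\ref{cor:lower}, the function $f$ just built has $\sum\min(f(n),n/\log n)/n^2<\infty$ and violates the lower bound in (ii) for every $c_1>0$.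
\end{remark}

\section{Integers with a divisor in $[y,y^{1+u})$}\label{sec:interval}

We prove Proposition~\ref{prop:h}. Some lower bound on $y$ is needed: for $y=2$ and small $u$ the interval contains only the integer $2$, and $h=\frac12$. We use the hypothesis in the form $y^u\ge2$, which allows Mertens' estimates at $y^u$. All implied constants in this section are absolute. Put
\[
\ell=\log(1/u),\qquad K=\sqrt{\ell},\qquad z=y^{1+u},\qquad w=y^u\ge2 .
\]
Since $h\le1$, the bound is trivial for $u_0\le u\le\frac12$ as soon as $C_0\ge\sqrt{\log(1/u_0)}$. So we may assume $u<u_0$ for an absolute constant $u_0$ fixed below, with $\ell\ge4$; in particular $K\ge1$. Also $uK\le\frac12$, because the maximum of $u^2\log(1/u)$ on $(0,1)$ is $\frac1{2e}<\frac14$.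

\subsection{A random integer}

Only primes $p\le z$ matter, so we replace density by a probability in which these primes act exactly independently. Call $m\in\mathbb{Z}^+$ \emph{$z$-smooth} if all its prime factors are at most $z$. Let $v_p$ ($p\le z$) be independent random variables with $\mathbb{P}(v_p=k)=(1-\frac1p)p^{-k}$ for $k\ge0$, and let $N=\prod_{p\le z}p^{v_p}$. For $z$-smooth $m$ we have $\mathbb{P}(N=m)=\kappa/m$ with $\kappa=\prod_{p\le z}(1-\frac1p)$. Hence $\mathbb{P}(N=em)=\frac1e\mathbb{P}(N=m)$ for $z$-smooth $e$ and all $m$, and summing over $m$ in a set $\mathcal{M}\subseteq\mathbb{Z}^+$,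
\begin{equation}\label{eq:shift}
\mathbb{P}\big(e\mid N,\ N/e\in\mathcal{M}\big)=\frac1e\,\mathbb{P}(N\in\mathcal{M}).
\end{equation}
In words, $\mathbb{P}(e\mid N)=1/e$, and conditionally on $e\mid N$ the cofactor $N/e$ has the same distribution as $N$. Let $d_1,\dots,d_r$ be the integers in $[y,z)$. Inclusion--exclusion expresses both $h(y,z)$ and $\mathbb{P}(d_i\mid N\text{ for some }i)$ as $\sum_{\emptyset\ne J\subseteq\{1,\dots,r\}}(-1)^{|J|+1}/\operatorname{lcm}(d_i:i\in J)$, because each least common multiple is $z$-smooth. Therefore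
\[
h(y,z)=\mathbb{P}\big(N\text{ has a divisor in }[y,z)\big).
\]

\subsection{The idea}

The expected number of divisors of $N$ in $[y,z)$ is $\sum_i1/d_i$, roughly $\log w$, which is large when $y$ is. So the union bound is useless, and the proposition says that these divisors are concentrated on few integers. There are two reasons.

First, the interval has multiplicative length $z/y=w$, so one divisor spawns others by exchanging prime factors below $w$, as $4$ and $6$ differ by exchanging $2$ for $3$. We remove this clustering by keeping only the part $e$ of the divisor composed of primes in $(w,z]$. This widens the interval by a factor of $w^K$, and we shall see that the expected number of such $e$ dividing $N$ is only $O(K)$.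

Second, count prime factors in $(w,z]$. A typical $N$ has about $\lambda\approx\ell$ of them. By \eqref{eq:shift}, given $e\mid N$, the cofactor is again typical and has about $\lambda$; and a typical $e$, weighted by $1/e$, has about $\lambda$ as well. So a typical factorization $e\cdot(N/e)$ produces about $2\lambda$ prime factors, twice too many. If $N$ is typical, then $e$ or $N/e$ must be atypically poor in prime factors, and this saves a factor $1/\ell$. The total is $O(1/K+K/\ell)$, and $K=\sqrt\ell$ balances the two terms.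

\subsection{Typical behavior of $N$}

Let $N_1=\prod_{p\le w}p^{v_p}$ and $N_2=\prod_{w<p\le z}p^{v_p}$. Let $\Omega^*(m)$ be the number of prime factors of $m$ in $(w,z]$, counted with multiplicity, so that $\Omega^*(mm')=\Omega^*(m)+\Omega^*(m')$. Let $\mathcal{E}$ be the set of positive integers all of whose prime factors lie in $(w,z]$; it contains $1$. The geometric variable $v_p$ has
\[
\mathbb{E}v_p=\frac1{p-1},\qquad\operatorname{Var}v_p=\frac{p}{(p-1)^2}=\frac1{p-1}+\frac1{(p-1)^2}.
\]
Write $\frac1{p-1}=\frac1p+\frac1{p(p-1)}$, and note that $\sum_p\frac{\log p}{p(p-1)}$ and $\sum_p\frac{1}{p(p-1)}$ converge. By \eqref{eq:mertens1} and $w\ge2$, $\mathbb{E}\log N_1=\sum_{p\le w}\frac{\log p}{p-1}\le\log w+O(1)\ll\log w$, so Markov's inequality gives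
\begin{equation}\label{eq:markov}
\mathbb{P}(\log N_1>K\log w)\ll1/K .
\end{equation}
By \eqref{eq:mertens2},
\[
\lambda:=\mathbb{E}\,\Omega^*(N)=\sum_{w<p\le z}\frac1{p-1}=\log\frac{\log z}{\log w}+O(1)=\log\frac{1+u}u+O(1)=\ell+O(1).
\]
Fix $u_0$ so small that $\lambda\ge\ell/2\ge2$. By independence, $\operatorname{Var}\Omega^*(N)\le\lambda+\sum_{n\ge1}n^{-2}\le\lambda+2\le2\lambda$, so Chebyshev's inequality gives
\begin{equation}\label{eq:cheb}
\mathbb{P}\big(|\Omega^*(N)-\lambda|\ge\lambda/4\big)\le\frac{32}\lambda\ll\frac1\ell .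
\end{equation}

\subsection{Reduction to divisors free of small primes}

Suppose that $\log N_1\le K\log w$, that $\Omega^*(N)<\frac54\lambda$, and that $d\mid N$ with $y\le d<z$. Let $e$ be the largest divisor of $d$ in $\mathcal{E}$. Then $d/e$ has only prime factors $p\le w$, so $d/e\mid N_1$ and $d/e\le w^K=y^{uK}$. Hence $e\mid N$ and
\[
e\in I:=[\,y^{1-uK},\,y^{1+u}).
\]
Since $\Omega^*(e)+\Omega^*(N/e)<\frac54\lambda$, either $\Omega^*(e)<\frac34\lambda$ or $\Omega^*(N/e)<\frac34\lambda$. Let $\Phi_0(m)=1$ for all $m$, let $\Phi_1(m)$ be the indicator of $\Omega^*(m)<\frac34\lambda$, and put $\Sigma_i=\sum_{e\in\mathcal{E}\cap I}\Phi_i(e)/e$. Now the union bound over $e$ is affordable. By \eqref{eq:shift}, the first alternative has probability at most $\Sigma_1$ and the second at most $\Sigma_0\,\mathbb{E}\Phi_1(N)$. With \eqref{eq:markov} and \eqref{eq:cheb},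
\begin{equation}\label{eq:reduction}
h(y,z)\ll\frac1K+\frac1\ell+\Sigma_1+\Sigma_0\,\mathbb{E}\Phi_1(N),\qquad\mathbb{E}\Phi_1(N)\ll\frac1\ell .
\end{equation}

\subsection{The sums $\Sigma_0$ and $\Sigma_1$}

We claim that $\Sigma_i\ll K\,\mathbb{E}\Phi_i(N)$ for $i=0,1$. The difficulty is that $e$ is confined to $I$, while the random model only evaluates sums over all of $\mathcal{E}$. We split off one prime power from $e$ and let it absorb the condition $e\in I$, which leaves the remaining factor unrestricted.

Let $\Phi=\Phi_i$. In both cases $\Phi(e)\le\Phi(e')$ when $e'\mid e$. On $I$ we have $\log e\ge\frac12\log y$, because $uK\le\frac12$, and $\log e=\sum_{p^k\mid e,\,k\ge1}\log p$. Writing $e=p^ke'$, so that $e'\in\mathcal{E}$ and $p^ke'\in I$, and dropping the condition on $p$, we get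
\[
\Sigma_i\le\frac2{\log y}\sum_{e\in\mathcal{E}\cap I}\frac{\Phi(e)}e\sum_{p^k\mid e}\log p\le\frac2{\log y}\sum_{e'\in\mathcal{E}}\frac{\Phi(e')}{e'}\sum_{p^ke'\in I}\frac{\log p}{p^k}.
\]
In the inner sum $p^k$ runs over an interval $[\alpha,\beta)$ with $\beta/\alpha=y^{u(1+K)}=w^{1+K}$. The sum is empty if $\beta\le1$. If $\alpha<1<\beta$, it is at most $\log\beta+O(1)\le\log(\beta/\alpha)+O(1)$ by \eqref{eq:mertens1}. If $\alpha\ge1$, subtracting \eqref{eq:mertens1} at $\alpha$ from \eqref{eq:mertens1} at $\beta$ gives the same bound, since a term with $p^k=\alpha$ is at most $1$. So the inner sum is at most $(1+K)\log w+O(1)\ll K\log w$, using $K\ge1$ and $w\ge2$.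

For the outer sum, $\mathbb{P}(N_2=e')=\frac1{e'}\prod_{w<p\le z}(1-\frac1p)$ for $e'\in\mathcal{E}$, and $\Phi(N)=\Phi(N_2)$. By \eqref{eq:mertens2},
\[
\sum_{e'\in\mathcal{E}}\frac{\Phi(e')}{e'}=\prod_{w<p\le z}\Big(1-\frac1p\Big)^{-1}\mathbb{E}\Phi(N)\ll\frac{\log z}{\log w}\,\mathbb{E}\Phi(N).
\]
Since $\log z\le2\log y$, we obtain $\Sigma_i\ll\frac1{\log y}\cdot K\log w\cdot\frac{\log z}{\log w}\,\mathbb{E}\Phi_i(N)\ll K\,\mathbb{E}\Phi_i(N)$, as claimed. Thus $\Sigma_0\ll K$ and $\Sigma_1\ll K/\ell$, and \eqref{eq:reduction} gives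
\[
h(y,z)\ll\frac1K+\frac1\ell+\frac K\ell\ll\frac1{\sqrt\ell}.
\]
This proves Proposition~\ref{prop:h}. \qed

\section{Sets with a complement of density zero}\label{sec:class}

We prove Theorem~\ref{thm:class}. Write $A'=A\setminus\{1\}$.

\subsection{Necessity}

Let $(A,B)\in MC_2$ with $B(x)=o(x)$. The representation $1=ab$ shows that $1\in A$. Let $R=\mathbb{Z}^+\setminus M(A')$. If $n\in R$, then $n=ab$ forces $a=1$, so $R\subseteq B$ and $R(x)=o(x)$. This concerns the infinite set $A'$, while the Behrend property concerns its finite subsets; the Davenport--Erd\H{o}s theorem is the bridge. For an integer $X\ge n$ we have $\frac1n=\frac1{X+1}+\sum_{m=n}^{X}\frac1{m(m+1)}$, so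
\[
\sum_{n\in R,\ n\le X}\frac1n=\frac{R(X)}{X+1}+\sum_{m\le X}\frac{R(m)}{m(m+1)}=o(\log X).
\]
Thus $M(A')$ has logarithmic density $1$, so $t(A'\cap[1,T])\to0$ as $T\to\infty$, and $A'$ is a Behrend set.

\subsection{From one divisor to many}

Now let $1\in A$ and let $A'$ be a Behrend set. That most $n$ have a divisor $a\in A'$ is not yet enough, since $B$ must also contain a cofactor $n/a$. For $A=\{1,2\}$ the non-multiples of $2$ have density $\frac12$, yet $B$ needs upper density $\frac23$; and putting all cofactors $n/2$ into $B$ gives $B=\mathbb{Z}^+$. A sparse $B$ can work only if most $n$ have many cofactors, so that one of them is likely to lie in $B$. Behrend's inequality supplies these.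

\begin{lemma}\label{lem:remove}
If $S$ is a Behrend set and $F\subseteq S$ is finite, then $S\setminus F$ is a Behrend set.
\end{lemma}

\begin{proof}
Since $1\notin F$, no integer congruent to $1$ modulo $\operatorname{lcm}(F)$ lies in $M(F)$, so $t(F)>0$. Given a finite $H\subseteq S$, put $G=H\setminus F\subseteq S\setminus F$. Since $H\subseteq F\cup G$, we have $t(F\cup G)\le t(H)$, and Behrend's inequality gives $t(G)\le t(F\cup G)/t(F)\le t(H)/t(F)$. The infimum over $H$ is $0$.
\end{proof}

The exclusion of $1$ is essential: $t(\{1\})=0$ but $t(\emptyset)=1$. The lemma also shows that a Behrend set $S$ has $\sum_{a\in S}1/a=\infty$; otherwise some tail has reciprocal sum below $\frac12$, and then $t(G)\ge1-\sum_{a\in G}1/a>\frac12$ for its finite subsets $G$. The converse fails for the even numbers.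

For finite $H$ let $r_H(n)$ be the number of $a\in H$ with $a\mid n$.

\begin{lemma}\label{lem:many}
Let $S$ be a Behrend set and $i\ge1$ an integer. There is a nonempty finite $H\subseteq S$ such that $Y=\{n:r_H(n)<i^2\}$ has density at most $1/i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:remove}, choose successively finite sets $F_s\subseteq S\setminus(F_1\cup\dots\cup F_{s-1})$ with $t(F_s)<i^{-3}$, for $s=1,\dots,i^2$. They are disjoint, and nonempty because $t(\emptyset)=1$. Let $H$ be their union. The set $Y$ is periodic modulo $\operatorname{lcm}(H)$, and each $n\in Y$ has no divisor in $F_s$ for some $s$. So $d(Y)\le\sum_st(F_s)\le1/i$.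
\end{proof}

\subsection{A random complement for a finite set}

\begin{lemma}\label{lem:random}
Let $i$, $H$, $Y$ be as in Lemma~\ref{lem:many}. There is a set $B^*$ of upper density at most $3/i$ such that every $n\in\mathbb{Z}^+$ is $n=ab$ with $a\in H\cup\{1\}$ and $b\in B^*$.
\end{lemma}

\begin{proof}
Let $B_0$ contain each positive integer independently with probability $1/i$. Let $D_n=\{n/a:a\in H,\ a\mid n\}$, a set of $r_H(n)$ elements, and let $X=\{n:D_n\cap B_0=\emptyset\}$ be the set of integers that $B_0$ fails to serve. Put $B^*=B_0\cup X$. If $n\notin X$, then $n=a\cdot(n/a)$ with $a\in H$ and $n/a\in B_0$. If $n\in X$, then $n=1\cdot n$; this repair is where the element $1$ is used.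

Since $B^*\subseteq B_0\cup Y\cup X'$ with $X'=X\setminus Y$, it suffices to bound three upper densities by $1/i$. For $Y$ this is Lemma~\ref{lem:many}, and for $B_0$ it holds almost surely by the strong law of large numbers. For $n\notin Y$,
\[
\mathbb{P}(n\in X)=\Big(1-\frac1i\Big)^{r_H(n)}\le\Big(1-\frac1i\Big)^{i^2}\le e^{-i}\le\frac1i,
\]
so $\mathbb{E}X'(x)\le x/i$. The events $n\in X$ and $n'\in X$ are independent if $D_n\cap D_{n'}=\emptyset$. Otherwise $n'=na'/a$ for some $a,a'\in H$, which leaves at most $|H|^2$ values of $n'$ for each $n$. Each covariance of two indicators is at most $1$, so $\operatorname{Var}X'(x)\le|H|^2x$. By Chebyshev's inequality,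
\[
\mathbb{P}\big(X'(m^2)>m^2/i+m^{7/4}\big)\le|H|^2m^2/m^{7/2}=|H|^2m^{-3/2}.
\]
This is summable, so by the Borel--Cantelli lemma almost surely $X'(m^2)\le m^2/i+m^{7/4}$ for all large $m$. For $(m-1)^2\le x<m^2$ we have $X'(x)/x\le X'(m^2)/(m-1)^2$, so $\limsup X'(x)/x\le1/i$. Any realization in which both almost sure events occur will do.
\end{proof}

\subsection{Gluing}

For each $i\ge1$, let $H_i\subseteq A'$ and $B_i$ be given by Lemmas~\ref{lem:many} and~\ref{lem:random}, and let $h_i=\max H_i$. We use $B_i$ to represent the integers in a range $[T_i,T_{i+1})$. Their cofactors can be as small as $T_i/h_i$, so the piece of $B_i$ that we keep must start there and overlaps the previous piece. Rapid growth of $T_i$ makes all earlier pieces negligible.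

Let $T_1=1$, and for $i\ge2$ choose $T_i\ge ih_iT_{i-1}$ such that $B_i(x)\le4x/i$ for all $x\ge T_i/h_i$; this is possible since $B_i$ has upper density at most $3/i$. Put
\[
B=\bigcup_{i\ge1}\big(B_i\cap[T_i/h_i,T_{i+1})\big).
\]
The $T_i$ increase to infinity. If $T_i\le n<T_{i+1}$, then $n=ab$ with $a\in H_i\cup\{1\}\subseteq A$ and $b\in B_i$, and $T_i/h_i\le b\le n<T_{i+1}$, so $b\in B$. Hence $(A,B)\in MC_2$.

For $j\ge2$ we have $T_j/h_j\ge T_{j-1}\ge T_{j-1}/h_{j-1}$, so the numbers $T_j/h_j$ are nondecreasing and tend to infinity. Let $T_i/h_i\le x<T_{i+1}/h_{i+1}$ with $i\ge3$. The pieces with index $j>i$ lie above $x$. The pieces $j=i$ and $j=i-1$ contribute at most $4x/i$ and $4x/(i-1)$ to $B(x)$. The pieces $j\le i-2$ consist of integers less than $T_{i-1}\le T_i/(ih_i)\le x/i$. So $B(x)\le9x/(i-1)$, and $i\to\infty$ as $x\to\infty$. Thus $B(x)=o(x)$, and Theorem~\ref{thm:class} is proved. \qed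

\section{Complements built from primes}\label{sec:primes}

By \eqref{eq:primes}, $t(F)\le\exp\big(-\sum_{p\in F}1/p\big)$ for a finite set $F$ of primes, so a set $P$ of primes with $\sum_{p\in P}1/p=\infty$ is a Behrend set. By Theorem~\ref{thm:class}, it suffices to find such a $P$ with $P(x)\le f(x)$. We let $P(x)$ follow a constant multiple of $f$ along powers of $2$, after capping $f$ at $x/\log x$ so that enough primes are available.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $f_1(x)=\min(f(x),x/\log x)$, which is nondecreasing on $[e,\infty)$, and let $\varphi_j=f_1(2^j)$ for $j\ge2$. For $j\ge2$,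
\[
\sum_{2^j\le n<2^{j+1}}\frac{f_1(n)}{n^2}\le2^j\cdot\frac{\varphi_{j+1}}{2^{2j}}=2\cdot\frac{\varphi_{j+1}}{2^{j+1}},
\]
so the hypothesis gives $\sum_j\varphi_j2^{-j}=\infty$.

With $c$ as in \eqref{eq:dyadic}, put $G_1=0$, $G_j=\lfloor c(\log2)\varphi_j\rfloor$ and $m_j=G_j-G_{j-1}$ for $j\ge2$. Monotonicity gives $m_j\ge0$. The cap gives $\varphi_j\le2^j/(j\log2)$, so $m_j\le G_j\le c2^j/j$, and by \eqref{eq:dyadic} there is a set $P_j$ of $m_j$ primes in $(2^j,2^{j+1}]$. Let $P=\bigcup_{j\ge2}P_j$ and $A=\{1\}\cup P$.

\emph{Size.} We have $P(x)=0$ for $x\le4$. For $2^j<x\le2^{j+1}$ with $j\ge2$,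
\[
P(x)\le m_2+\dots+m_j=G_j\le\varphi_j\le f(2^j)\le f(x).
\]
Hence $A(x)\le1+f(x)\le\big(1+\frac1{f(1)}\big)f(x)$ for all $x\ge1$.

\emph{Divergence.} Since $G_1=0$, summation by parts gives, for $J\ge2$,
\[
\sum_{p\in P}\frac1p\ge\sum_{j=2}^J\frac{G_j-G_{j-1}}{2^{j+1}}=\frac{G_J}{2^{J+1}}+\sum_{j=2}^{J-1}\frac{G_j}{2^{j+2}}\ge\frac14\sum_{j=2}^J\frac{G_j}{2^j}.
\]
As $G_j\ge c(\log2)\varphi_j-1$ and $\sum_j2^{-j}$ converges, the right side tends to infinity. So $P$ is a Behrend set, and Theorem~\ref{thm:class} provides $B$.

For the last assertion, let $f(x)\le Cx/\log x$ for large $x$, with $C\ge1$. Then both $f(n)$ and $n/\log n$ are at least $f(n)/C$ for large $n$, so the series with the minimum diverges.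
\end{proof}

Monotonicity cannot be dropped. If $f(x)=1$ at even integers and $f(x)=x/\log(x+1)$ elsewhere, then the series of Theorem~\ref{thm:positive} diverges, but $A(x)=O(f(x))$ forces $A$ to be finite, and \eqref{eq:count} rules out $B(x)=o(x)$.

In Corollary~\ref{cor:lower}, the lower bound on $f(x_2)/x_2$ prevents the shape used in Section~\ref{sec:counter}: once $f$ exceeds $x/\log x$ at a point $x$, it stays comparable to this size or larger up to $x^2$, a range on which the capped series gains a fixed amount.

\begin{proof}[Proof of Corollary~\ref{cor:lower}]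
We may assume $c_1\le1$. If $f(x)\le x/\log x$ for all large $x$, the last assertion of Theorem~\ref{thm:positive} applies. Otherwise there are arbitrarily large $x$ with $f(x)>x/\log x$. For such $x$ and integers $n\in[x,x^2]$,
\[
f(n)\ge c_1n\,\frac{f(x)}x\ge\frac{c_1n}{\log x}\ge\frac{c_1n}{\log n},
\]
so $\min(f(n),n/\log n)\ge c_1n/\log n$. Since $1/(s\log s)$ is decreasing,
\[
\sum_{x\le n\le x^2}\frac1{n^2}\min\Big(f(n),\frac n{\log n}\Big)\ge c_1\int_{x+1}^{x^2}\frac{ds}{s\log s}=c_1\log\frac{2\log x}{\log(x+1)},
\]
which tends to $c_1\log2$ as $x\to\infty$. Choosing infinitely many such $x$ with disjoint ranges $[x,x^2]$, we see that the series in Theorem~\ref{thm:positive} diverges, and the theorem applies.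
\end{proof}

\begin{thebibliography}{9}

\bibitem{Be} Behrend, Bull. AMS 54 (1948).

\bibitem{DE} Davenport and Erd\H{o}s, Acta Arith. 2 (1936).

\bibitem{HR} Halberstam and Roth, \emph{Sequences}.

\bibitem{KMST} Anett Kocsis, D\'avid Matolcsi, Csaba S\'andor and Gy\"orgy T\H{o}t\H{o}s, \emph{Multiplicative complements II}, arXiv:2305.03377 (2023).

\end{thebibliography}
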